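\title{Borel selection of ends in quasi-pmp graphs}

\begin{abstract}
Let $G$ be a locally finite Borel graph on a standard probability space whose connectedness relation is quasi-invariant. An end of a component is called vanishing if the Radon--Nikodym cocycle tends to zero toward it. We prove that if one end can be selected in a Borel way in almost every component, then almost every component has at most one nonvanishing end other than the selected one, and has no nonvanishing end at all if the selected end vanishes. This gives a positive answer to a question of Chen, Terlov and Tserunyan. We also treat selections of finitely many ends and deduce that the number of nonvanishing ends of almost every component is $0$, $1$, $2$ or infinite. The proof converts the selected end into a Borel function pointing toward it and applies a different mass transport in each of three regimes, according to whether the cocycle decays, stays bounded or grows along forward orbits.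
\end{abstract}

\section{Introduction}

\subsection{Graphs, weights and ends}

Throughout, $X$ is a standard Borel space with a Borel probability measure $\mu$, and $G$ is a locally finite Borel graph on $X$: a Borel, symmetric, irreflexive subset of $X^2$ in which every vertex has finitely many neighbors. Its connectedness relation $E$ is a countable Borel equivalence relation whose classes are the components of $G$. We write $[x]$ for the component of $x$ and reserve the letter $C$ for components. A set is \emph{invariant} if it is a union of components, the \emph{saturation} of a set is the smallest invariant set containing it, and a property holds for \emph{a.e.\ component} if it holds for all components inside some invariant conull Borel set.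

The graph $G$ is \emph{quasi-pmp} if the saturation of every null set is null. In that case there is a Borel function $\mathbf{w}\colon E\to(0,\infty)$, the \emph{Radon--Nikodym cocycle}, unique up to null sets, such that
\begin{equation}\label{eq:cocycle}
\mathbf{w}(x,y)\,\mathbf{w}(y,z)=\mathbf{w}(x,z)
\end{equation}
and
\begin{equation}\label{eq:RN}
\mu(\gamma(A))=\int_A \mathbf{w}(\gamma(x),x)\,d\mu(x)
\end{equation}
for every Borel bijection $\gamma\colon A\to B$ between Borel sets with $\gamma(x)\,E\,x$ for all $x\in A$. We read $\mathbf{w}(y,x)$ as the weight of $y$ relative to $x$. By \eqref{eq:cocycle}, $\mathbf{w}(x,x)=1$, $\mathbf{w}(x,y)=1/\mathbf{w}(y,x)$, and changing the base point $x$ multiplies the function $\mathbf{w}(\cdot,x)$ on $[x]$ by a constant. So each component carries a weight function that is defined up to scaling, and it makes sense to say that one point is heavier than another. The graph is \emph{pmp} if $\mathbf{w}\equiv1$.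

An \emph{end} $\xi$ of a component $C$ assigns to each finite $F\subseteq C$ an infinite connected component $\xi(F)$ of the induced graph on $C\setminus F$, in such a way that $\xi(F')\subseteq\xi(F)$ whenever $F\subseteq F'$. The sets $\xi(F)$ play the role of neighborhoods of $\xi$. The end $\xi$ is \emph{vanishing} if the weights tend to $0$ toward it: for some (equivalently, every) $x\in C$ and every $\varepsilon>0$ there is a finite $F\subseteq C$ with $\mathbf{w}(y,x)<\varepsilon$ for all $y\in\xi(F)$. Otherwise $\xi$ is \emph{nonvanishing}. In a pmp graph every end is nonvanishing.

A \emph{Borel selection of one end in a.e.\ component} consists of an invariant conull Borel set $Y\subseteq X$ and an assignment $C\mapsto\xi_C$ of an end of $C$ to each component $C\subseteq Y$ such that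
\[
\{(F,y)\in[X]^{<\infty}\times Y : F\subseteq[y]\text{ and }y\in\xi_{[y]}(F)\}
\]
is Borel, where $[X]^{<\infty}$ is the standard Borel space of finite subsets of $X$. The following question was posed by Chen, Terlov and Tserunyan \cite{CTT}.

\begin{quote}
\textbf{Question.} If there is a Borel selection of one nonvanishing end in a.e.\ component of a quasi-pmp graph $G$, does a.e.\ component have at most two nonvanishing ends?
\end{quote}

\subsection{Examples}\label{ss:examples}

The simplest selections come from functions. Let $T\colon X\to X$ be a finite-to-one Borel map without periodic points and let $G$ join each $x$ to $Tx$. Such a graph is acyclic: a cycle has as many edges as vertices and each vertex $x$ is the source of only one edge $x\to Tx$, so a cycle would be a periodic orbit. The forward orbits of any two points of a component merge, and each forward orbit leaves every finite set for good. So the \emph{forward end} $\xi$, where $\xi(F)$ is the component of $C\setminus F$ containing $T^nx$ for all large $n$, is well defined. The selection is Borel, since $y\in\xi(F)$ if and only if for some $N$ the points $T^ny$, $n\ge N$, avoid $F$ and some path from $y$ to $T^Ny$ avoids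 $F$. Put ${\downarrow}v=\bigcup_{n\ge0}T^{-n}(v)$. For every finite $F\subseteq C$,
\begin{equation}\label{eq:behind}
C\setminus\xi(F)\subseteq{\downarrow}v\quad\text{for some }v\in C.
\end{equation}
Indeed, take $v$ far enough along a forward orbit that $F\subseteq{\downarrow}v$; then $C\setminus{\downarrow}v$ is one side of the edge from $v$ to $Tv$, so it is connected, misses $F$ and contains the forward orbit of $Tv$, and therefore lies in $\xi(F)$.

\begin{example}[two nonvanishing ends]\label{ex:line}
Let $T$ be an irrational rotation of the circle with Lebesgue measure. Then $\mathbf{w}\equiv1$, the components are lines, the forward end is selected, and both ends are nonvanishing.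
\end{example}

\begin{example}[one nonvanishing end among uncountably many ends]\label{ex:shift}
Let $T=\sigma$ be the shift on the set $\Omega$ of points of $2^{\mathbb N}$ that are not eventually periodic, with the fair coin measure $\mu$. The neighbors of $x$ are $\sigma x$, $0x$ and $1x$, so the components are $3$-regular trees. If $\sigma^ix=\sigma^jy$ then $\mathbf{w}(y,x)=2^{i-j}$: a bijection $\gamma$ as in \eqref{eq:RN} splits into countably many pieces, each of which replaces a fixed prefix of length $i$ by a fixed prefix of length $j$ and so multiplies measure by $2^{i-j}$. The forward end $\xi$ is nonvanishing because $\mathbf{w}(\sigma^nx,x)=2^n$. The uncountably many other ends vanish. For let $\eta(F)\ne\xi(F)$; by \eqref{eq:behind}, $\eta(F)\subseteq{\downarrow}v$ for some $v$, and since $\mathbf{w}(u,v)=2^{-n}$ on the finite set $\sigma^{-n}(v)$, adding finitely many points to $F$ removes all points of ${\downarrow}v$ of weight at least $\varepsilon$.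
\end{example}

\begin{example}[levels]\label{ex:levels}
On $\Omega\times\mathbb Z$ let $T(x,n)=(\sigma x,n+1)$ and take the measure $\mu\otimes\sum_na_n\delta_n$ with all $a_n>0$. The components are again $3$-regular trees, and $\mathbf{w}((y,m),(x,n))=2^{m-n}a_m/a_n$.
\begin{enumerate}
\item[(a)] Let $\sum_na_n=1$. The $2^k$ points of $T^{-k}(x,n)$ have weight $2^{-k}a_{n-k}/a_n\to0$ relative to $(x,n)$, so as in Example~\ref{ex:shift} all ends but the forward one vanish. Along the forward orbit the weights $2^ka_{n+k}/a_n$ tend to $0$, are eventually constant, or tend to $\infty$ when $a_n$ is proportional to $3^{-|n|}$, $2^{-|n|}$, $(2/3)^{|n|}$, respectively. In all cases the forward end is nonvanishing: a component has infinitely many points on level $n$, all of the same weight, and by \eqref{eq:behind} each $\xi(F)$ contains all but finitely many of them. Thus vanishing is a condition on whole neighborhoods of an end and cannot be tested along a single ray.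
\item[(b)] Let $a_n=2^{-n}$. The measure is $\sigma$-finite and infinite, and $\mathbf{w}\equiv1$. The forward end is selected, yet all uncountably many ends are nonvanishing.
\end{enumerate}
\end{example}

These examples suggest the answer. For pmp forests a short counting argument (Section~\ref{sec:model}) shows that a selected end leaves room for at most one more end: a finite measure cannot be transported toward the selected end if the tree branches behind every vertex. Example~\ref{ex:shift} shows that branching becomes possible when the branches get lighter, so that in the quasi-pmp setting only nonvanishing ends can be bounded in number. One then guesses that nonvanishing ends behave like ends of pmp graphs, and that the bound is two.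

\subsection{Results}

The answer to the Question is yes. The selected end need not even be nonvanishing.

\begin{theorem}\label{thm:main}
Let $G$ be a locally finite quasi-pmp Borel graph on $(X,\mu)$, with $\mu$ a probability measure, and let $C\mapsto\xi_C$ be a Borel selection of one end (vanishing or not) in a.e.\ component. Then for a.e.\ component $C$:
\begin{enumerate}
\item[(1)] $C$ has at most one nonvanishing end other than $\xi_C$; in particular, $C$ has at most two nonvanishing ends.
\item[(2)] If $\xi_C$ is vanishing, then $C$ has no nonvanishing end.
\end{enumerate}
\end{theorem}

Examples~\ref{ex:line} and~\ref{ex:shift} show that two and one nonvanishing ends both occur, and Example~\ref{ex:levels}(b) shows that the theorem fails for infinite measures.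

A \emph{Borel selection of a nonempty finite set of ends in a.e.\ component} is an assignment $C\mapsto\Xi_C$ of a nonempty finite set of ends of $C$, for $C$ in an invariant conull Borel set, such that the set of pairs $(F,y)$ with $F\subseteq[y]$ finite and $y\in\Xi(F)$ is Borel, where $\Xi(F)=\bigcup_{\xi\in\Xi_C}\xi(F)$ for $F\subseteq C$.

\begin{theorem}\label{thm:finite}
Let $G$ be as in Theorem~\ref{thm:main} and let $C\mapsto\Xi_C$ be a Borel selection of a nonempty finite set of ends in a.e.\ component. Then for a.e.\ component $C$:
\begin{enumerate}
\item[(1)] if $|\Xi_C|\ge3$, then $C$ has no nonvanishing end;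
\item[(2)] if $|\Xi_C|=2$, the set of nonvanishing ends of $C$ is $\emptyset$ or $\Xi_C$;
\item[(3)] if $|\Xi_C|=1$, it is $\emptyset$, $\Xi_C$, or $\Xi_C\cup\{\eta\}$ for one further end $\eta$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:count}
For every locally finite quasi-pmp Borel graph $G$ on a standard probability space, the number of nonvanishing ends of a.e.\ component is $0$, $1$, $2$ or infinite. A Borel selection of a nonempty finite set of nonvanishing ends in a.e.\ component exists if and only if a.e.\ component has exactly one or two nonvanishing ends.
\end{corollary}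

The values $0$ and $\infty$ also occur. For $0$, take the line graph on $X=\mathbb Z$ with $\mu(\{n\})=a_n>0$; then $\mathbf{w}(m,n)=a_m/a_n\to0$ as $|m|\to\infty$. For $\infty$, let the free group on two generators act by shifts on $2^{\mathbb F_2}$ with the fair coin measure, restrict to the free part (it is conull, since a point fixed by $g\neq1$ must agree on infinitely many disjoint pairs of coordinates), and join each point to its images under the generators. The graph is pmp and its components are $4$-regular trees. Here an end can of course be chosen in every component, but by Theorem~\ref{thm:main} not in a Borel way.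

\subsection{Plan of the proof}

Section~\ref{sec:tools} collects the tools; the main one replaces ends by a property of sets, \emph{heaviness}, which is visibly Borel. Section~\ref{sec:model} treats pmp forests. The general proof has an analytic half and a combinatorial half. Section~\ref{sec:functions} is the analytic half: it shows that a Borel function $\varphi$ cannot branch at every point while keeping a heavy set behind every point. Section~\ref{sec:cuts} is the combinatorial half: it turns a graph with a selected end into such a function. Sections~\ref{sec:main} and~\ref{sec:finite} prove the theorems.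

\section{Mass transport, heavy sets and disjoint families}\label{sec:tools}

\subsection{Conventions}

By the Feldman--Moore theorem, a countable Borel equivalence relation $E$ is the union of the graphs of countably many Borel automorphisms $g_0,g_1,\dots$ of $X$. Thus $[x]=\{g_nx:n\in\mathbb N\}$, and a quantifier over the points, the finite subsets or the finite paths of a single component is a quantifier over a countable index set. Sums and counts over $[x]$ are sums over those $n$ with $x\in A_n=\{x:g_nx\neq g_mx\text{ for all }m<n\}$. Hence sets and functions defined from Borel data by such quantifiers, sums and counts are Borel; an instance is the relation ``$y$ and $y'$ lie in the same component of $C\setminus F$''. All objects below are of this kind. We fix a Borel linear order on $X$, used to pick least elements of finite sets.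

To \emph{discard} a null Borel set means to remove its saturation from $X$. The saturation is Borel, and it is null because $G$ is quasi-pmp. Discarding removes whole components and so does not change any object that is defined within a component. After discarding, we assume that \eqref{eq:cocycle} holds everywhere and that a given selection of ends is defined on all components. Finally, restricting to an invariant Borel set of positive measure and normalizing $\mu$ does not change $\mathbf{w}$, so each theorem may be applied to the part of $G$ on an invariant Borel set.

\subsection{Mass transport}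

\begin{lemma}[mass transport]\label{lem:MT}
For every Borel $g\colon E\to[0,\infty]$,
\begin{equation}\label{eq:MT}
\int\sum_{y\in[x]}g(x,y)\,d\mu(x)=\int\sum_{x\in[y]}g(x,y)\,\mathbf{w}(x,y)\,d\mu(y).
\end{equation}
\end{lemma}

One thinks of $x$ as sending the amount $g(x,y)$, measured in units of its own weight, to $y$; the factor $\mathbf{w}(x,y)$ converts it to the units of $y$.

\begin{proof}
The relation $E$ is the disjoint union of the graphs of the Borel bijections $g_n\colon A_n\to g_n(A_n)$. Both sides of \eqref{eq:MT} are countably additive in $g$, so let $g$ be supported on the graph of one bijection $\gamma\colon A\to B$. With $f(y)=g(\gamma^{-1}y,y)$ the claim reads $\int_Af(\gamma x)\,d\mu(x)=\int_Bf(y)\,\mathbf{w}(\gamma^{-1}y,y)\,d\mu(y)$. For indicator functions $f$ this is \eqref{eq:RN} for $\gamma^{-1}$, and the general case follows by monotone convergence.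
\end{proof}

A set $H\subseteq C$ has \emph{finite mass} if $\sum_{y\in H}\mathbf{w}(y,x)<\infty$ for some (equivalently, every) $x\in C$.

\begin{lemma}[fibers have finite mass]\label{lem:FM}
Let $D\subseteq X$ be Borel and let $\pi\colon D\to X$ be Borel with $\pi(y)\,E\,y$. After discarding a null set, every fiber $\pi^{-1}(x)$ has finite mass.
\end{lemma}

\begin{proof}
By \eqref{eq:MT} with $g(y,x)=\mathbf 1[y\in D,\ \pi(y)=x]$ we have $\int\sum_{y\in\pi^{-1}(x)}\mathbf{w}(y,x)\,d\mu(x)=\mu(D)\le1$, so the integrand is finite a.e.
\end{proof}

This lemma is the basic use of the finiteness of $\mu$: a set of infinite mass cannot be assigned to a single one of the points of its component in a Borel way.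

\subsection{Cuts and heavy sets}

A \emph{cut} is a nonempty finite connected subset of a component. A finite set $F$ \emph{separates} ends $\eta,\eta'$ if $\eta(F)\neq\eta'(F)$; the two sets are then disjoint.

\begin{lemma}\label{lem:graph}
Let $C$ be a component and $\eta$ an end of $C$.
\begin{enumerate}
\item[(a)] If $F$ is a cut, the union of $F$ with any family of components of $C\setminus F$ is connected.
\item[(b)] If $F$ is finite, every path from $\eta(F)$ to its complement meets $F$.
\item[(c)] If $F,F'$ are finite and $K$ is a connected set with $K\supseteq\eta(F)$ and $K\cap F'=\emptyset$, then $K\subseteq\eta(F')$.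
\item[(d)] Finitely many distinct ends are pairwise separated by some cut, and then by every finite set containing it.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $C$ is connected and $F\ne\emptyset$, each component of $C\setminus F$ is adjacent to $F$. (b) A path avoiding $F$ stays in one component of $C\setminus F$. (c) The set $K$ lies in one component of $C\setminus F'$, and it meets $\eta(F')$ because $\emptyset\neq\eta(F\cup F')\subseteq\eta(F)\cap\eta(F')$. (d) Distinct ends differ at some finite $F$. If $F\subseteq F'$ then $\eta(F')\subseteq\eta(F)$ and $\eta'(F')\subseteq\eta'(F)$ are disjoint and nonempty, so $F'$ separates them too. Take the union of the sets $F$ over all pairs, and add a point and finitely many paths to obtain a cut.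
\end{proof}

A set $H\subseteq C$ is \emph{heavy} if for some $\varepsilon>0$ infinitely many $y\in H$ satisfy $\mathbf{w}(y,x)\ge\varepsilon$. This does not depend on $x\in C$. A superset of a heavy set is heavy, and a set of finite mass is not heavy. In a pmp graph, heavy means infinite. Heaviness of a component of $C\setminus F$ is a Borel condition, being defined by counting points, and the next lemma says that it detects nonvanishing ends.

\begin{lemma}\label{lem:heavy}
Let $F\subseteq C$ be finite and let $U$ be a component of $C\setminus F$. Then $U=\eta(F)$ for some nonvanishing end $\eta$ if and only if $U$ is heavy.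
\end{lemma}

\begin{proof}
Fix $x\in C$. Let $U=\eta(F)$ with $\eta$ nonvanishing, so that for some $\varepsilon>0$ every $\eta(F')$ contains a point $y$ with $\mathbf{w}(y,x)\ge\varepsilon$. If $y_1,\dots,y_n\in U$ are such points, then $\eta(F\cup\{y_1,\dots,y_n\})\subseteq U$ contains a new one. So $U$ is heavy.

Conversely, let $H\subseteq U$ be infinite with $\mathbf{w}(\cdot,x)\ge\varepsilon$ on $H$. Choose finite sets $F=F_0\subseteq F_1\subseteq\cdots$ with union $C$ and $F_1\ne\emptyset$. For $n\ge1$, each component of $C\setminus F_n$ contains a neighbor of a point of $F_n$, so by local finiteness there are finitely many of them. Starting from $U_0=U$, suppose that $U_{n-1}$ is a component of $C\setminus F_{n-1}$ containing infinitely many points of $H$. Then $U_{n-1}\setminus F_n$ is a finite union of components of $C\setminus F_n$, and one of them, $U_n$, contains infinitely many points of $H$. For finite $F'\subseteq C$ let $\eta(F')$ be the component of $C\setminus F'$ containing $U_n$, for any $n$ with $F'\subseteq F_n$. Since the $U_n$ decrease, this does not depend on $n$ and is monotone in $F'$. So $\eta$ is an end with $\eta(F)=U$, and it is nonvanishing since each $\eta(F')$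 meets $H$.
\end{proof}

Apart from making $E$ countable, local finiteness enters the proofs of the theorems only through this lemma. Without it the lemma fails: a star with infinitely many leaves of equal weight is heavy and has no end.

\subsection{Disjoint families}

To organize cuts into a tree we need them pairwise disjoint, and we need to choose them in a Borel way in all components at once.

\begin{lemma}[Kechris--Miller]\label{lem:disjoint}
Let $\Phi$ be a Borel set of nonempty finite subsets of components. There is a Borel subfamily $\mathcal F\subseteq\Phi$ of pairwise disjoint sets such that every member of $\Phi$ meets a member of $\mathcal F$. In particular, $\mathcal F$ has a member in every component that contains a member of $\Phi$.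
\end{lemma}

\begin{proof}
We first color the nonempty finite subsets of components, in a Borel way and with countably many colors, so that distinct intersecting sets get different colors. Write $F=\{x_1(F)<\dots<x_k(F)\}$ and let the \emph{type} of $F$ be $(k,(n_{ij})_{i,j\le k})$, where $n_{ij}$ is least with $g_{n_{ij}}x_i(F)=x_j(F)$. There are countably many types, and within a type $F$ is determined by any one coordinate $x_i(F)$. Hence for $i\neq j$ the relation $x_j(F')=x_i(F)$ between sets of the same type is a partial Borel injection $T_{ij}\colon F\mapsto F'$, and it has no fixed points since $x_i(F)\ne x_j(F)$. Let $(V_n)$ be a sequence of Borel subsets of $[X]^{<\infty}$ that separates points and is closed under complements. For $F$ in the domain of $T_{ij}$ let $c_{ij}(F)$ be the least $n$ with $F\in V_n$ and $T_{ij}(F)\notin V_n$; off the domain put $c_{ij}(F)=\infty$. If $T_{ij}(F)=F'$ and $n=c_{ij}(F)$, then $F'\notin V_n$, so $c_{ij}(F')\ne n$. Color $F$ by its type together with $(c_{ij}(F))_{i\ne j}$. If $F\ne F'$ have the same type and intersect, then $x_i(F)=x_j(F')$ for some $i,j$, and $i\ne j$ because $F\neq F'$; so $T_{ij}(F)=F'$ and the colors differ.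

Enumerate the colors as $0,1,2,\dots$, and recursively let $\mathcal F_n$ consist of the $F\in\Phi$ of color $n$ that are disjoint from all members of $\mathcal F_m$, $m<n$. Put $\mathcal F=\bigcup_n\mathcal F_n$. Two members of the same $\mathcal F_n$ are disjoint by the choice of coloring, and members of different $\mathcal F_n$ by construction. A set $F\in\Phi$ of color $n$ either belongs to $\mathcal F_n$, and meets itself, or meets a member of some $\mathcal F_m$ with $m<n$.
\end{proof}

\section{The model case: pmp forests}\label{sec:model}

\begin{proposition}\label{prop:model}
Let $G$ be acyclic and pmp, with a Borel selection $C\mapsto\xi_C$ of one end. Then a.e.\ component has at most one end other than $\xi_C$.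
\end{proposition}

\begin{proof}
Write $\xi(v)=\xi_C(\{v\})$ and $S(v)=C\setminus\xi(v)$. In a tree each component of $C\setminus\{v\}$ contains exactly one neighbor of $v$; let $\varphi(v)$ be the neighbor in $\xi(v)$. An edge $uv$ splits $C$ into sides $T_u\ni u$ and $T_v\ni v$, where $T_u$ is a component of $C\setminus\{v\}$ and $T_v$ is a component of $C\setminus\{u\}$. If $u\ne\varphi(v)$, then $\xi(v)\subseteq T_v$, so $\xi(u)=T_v$ by Lemma~\ref{lem:graph}(c); that is, $\varphi(u)=v$ and $S(u)=T_u$. If $u=\varphi(v)$, then $\xi(v)=T_u$, which meets $\xi(u)$; so $\xi(u)\neq T_v$ and $\varphi(u)\ne v$. Therefore the components of $C\setminus\{v\}$ other than $\xi(v)$ are the sets $S(u)$, $u\in\varphi^{-1}(v)$, and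
\[
S(v)=\{v\}\sqcup\bigsqcup_{u\in\varphi^{-1}(v)}S(u).
\]
Let $P=\{v:S(v)\text{ is infinite}\}$. The displayed identity shows that $\varphi(P)\subseteq P$ and, as $\varphi^{-1}(v)$ is finite, that every $v\in P$ has a preimage in $P$. Let each $u\in P$ send mass $1$ to $\varphi(u)$. By \eqref{eq:MT}, $\mu(P)=\int_P|\varphi^{-1}(v)\cap P|\,d\mu(v)$. The integrand is at least $1$ and $\mu(P)<\infty$, so after discarding a null set every $v\in P$ has exactly one preimage in $P$.

Suppose that a remaining component has ends $\eta_1\neq\eta_2$ other than $\xi_C$. Let $F$ be a smallest cut separating the three ends pairwise. Each component of $C\setminus F$ is attached to a single vertex of $F$, and removing a leaf $\ell$ from the finite tree $F$ merges only the components attached to $\ell$. If $|F|\ge2$, then by minimality each of the at least two leaves of $F$ has two of the three sets $\eta_1(F),\eta_2(F),\xi_C(F)$ attached to it, which is impossible. So $F=\{v\}$, and $\eta_1(F),\eta_2(F)$ are infinite sets of the form $S(u_1),S(u_2)$ with $u_1\ne u_2$ in $\varphi^{-1}(v)$. Then $v\in P$ has two preimages in $P$, a contradiction.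
\end{proof}

Two things must be replaced in general. First, with weights the transport above gives $\mu(P)=\int_P\sum_{u\in\varphi^{-1}(v)\cap P}\mathbf{w}(u,v)\,d\mu(v)$, and two preimages of weight $1/2$ satisfy this identity as well as one preimage of weight $1$; this is Example~\ref{ex:shift}. The hypothesis that the sets behind $v$ are heavy has to be brought in, and it says nothing about the immediate preimages of $v$. Second, in a graph with cycles single vertices do not separate ends, and there is no canonical next vertex in the direction of $\xi$. We take these two problems in turn.

\section{Functions with heavy back-orbits}\label{sec:functions}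

In this section $P\subseteq X$ is Borel and $\varphi\colon P\to P$ is a Borel map with $\varphi(x)\,E\,x$ that is \emph{aperiodic}: $\varphi^n(x)\ne x$ for $n\ge1$. The fibers of $\varphi$ may be infinite, and the graph $G$ plays no role. The \emph{back-orbit} of $v\in P$ is
\[
{\downarrow}v=\{u\in P:\varphi^n(u)=v\text{ for some }n\ge0\},
\]
and for $u\in{\downarrow}v$ the \emph{segment} from $u$ to $v$ is the finite sequence $u,\varphi(u),\dots,v$. By aperiodicity, forward orbits are injective, the forward orbit of $u\in{\downarrow}v$ meets ${\downarrow}v$ exactly in the segment from $u$ to $v$, and ${\downarrow}v_1\cap{\downarrow}v_2=\emptyset$ for distinct $v_1,v_2\in\varphi^{-1}(v)$. For the last claim, if $\varphi^n(u)=v_1$ and $\varphi^m(u)=v_2$, then $n\neq m$, say $n<m$, and $\varphi^{m-n}(v)=\varphi(\varphi^{m-n}(v_1))=\varphi(v_2)=v$.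

\begin{proposition}\label{prop:branching}
If every $v\in P$ has $|\varphi^{-1}(v)|\ge2$ and ${\downarrow}v$ heavy, then $\mu(P)=0$.
\end{proposition}

Neither hypothesis can be dropped: in Example~\ref{ex:line} back-orbits are heavy and there is no branching, and in Example~\ref{ex:shift} there is branching and back-orbits are not heavy.

What heaviness of back-orbits implies depends on the behavior of the weights along forward orbits. Let
\[
\lambda(x)=\limsup_{k\to\infty}\mathbf{w}(\varphi^kx,x)\in[0,\infty].
\]
By \eqref{eq:cocycle},
\begin{equation}\label{eq:lambda}
\lambda(\varphi x)=\lambda(x)\,\mathbf{w}(x,\varphi x),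
\end{equation}
so each of the Borel sets $\{\lambda=0\}$, $\{0<\lambda<\infty\}$, $\{\lambda=\infty\}$ is closed under $\varphi$ and $\varphi^{-1}$. Restricting $\varphi$ to one of them changes neither ${\downarrow}v$ nor $\varphi^{-1}(v)$. All three regimes occur, together with branching, in Example~\ref{ex:levels}(a).

In the first two regimes we pass to a subset on which the argument of Section~\ref{sec:model} works. Let $A\subseteq P$ be a Borel set that every forward orbit visits infinitely often, and let $\varphi_A\colon A\to A$ send $a$ to the first point of $A$ among $\varphi^j(a)$, $j\ge1$. If $u\in A\cap{\downarrow}a$ and $u\neq a$, the last point $a'$ of $A$ before $a$ on the segment from $u$ to $a$ has $\varphi_A(a')=a$. Hence, for $a\in A$,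
\[
A\cap{\downarrow}a=\{a\}\cup\bigcup_{a'\in\varphi_A^{-1}(a)}(A\cap{\downarrow}a').
\]
Let $A_\infty=\{a\in A:A\cap{\downarrow}a\text{ is infinite}\}$. The identity gives:
\begin{equation}\label{eq:core}
\begin{array}{l}
\varphi_A(A_\infty)\subseteq A_\infty;\ \text{ if the fibers of $\varphi_A$ are finite, then}\\
\text{every $a\in A_\infty$ has a $\varphi_A$-preimage in $A_\infty$.}
\end{array}
\end{equation}

\subsection{Decaying weights}

When the weights decay along forward orbits, there are many points heavier than all their successors. On the set of these points every preimage is heavier than its image, so a single preimage already carries too much mass.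

\begin{lemma}\label{lem:decay}
If $\lambda\equiv0$ on $P$, then ${\downarrow}v$ is not heavy for a.e.\ $v\in P$.
\end{lemma}

\begin{proof}
Since $\mathbf{w}(\varphi^kx,x)\to0$, the sequence $(\mathbf{w}(\varphi^kx,x))_{k\ge0}$ attains its maximum at finitely many $k$; let $\rho(x)=\varphi^k(x)$ for the largest of them. Let
\[
A=\{x:\rho(x)=x\}=\{x:\mathbf{w}(\varphi^kx,x)<1\text{ for all }k\ge1\}.
\]
Then $\rho$ maps $P$ into $A$, and applying $\rho$ to $\varphi^n(x)$ for all $n$ shows that every forward orbit visits $A$ infinitely often. By Lemma~\ref{lem:FM}, after discarding a null set the fibers of $\rho$ and of $\varphi_A$ have finite mass. If $\varphi_A(a')=a$ then $\mathbf{w}(a',a)>1$, so the fibers of $\varphi_A$ are finite.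

Let each $a'\in A_\infty$ send mass $1$ to $\varphi_A(a')$. By \eqref{eq:MT} and the first part of \eqref{eq:core},
\[
\mu(A_\infty)=\int_{A_\infty}\ \sum_{a'\in\varphi_A^{-1}(a)\cap A_\infty}\mathbf{w}(a',a)\,d\mu(a).
\]
By the second part of \eqref{eq:core} the integrand is greater than $1$ everywhere on $A_\infty$. As $\mu(A_\infty)<\infty$, this forces $\mu(A_\infty)=0$. Discard $A_\infty$; now $A\cap{\downarrow}a$ is finite for all $a\in A$.

Let $v\in P$ and $\varepsilon>0$. Choose $a\in A$ on the forward orbit of $v$ with $\mathbf{w}(a,v)<\varepsilon$. Let $u\in{\downarrow}v$ satisfy $\mathbf{w}(u,v)\ge\varepsilon$. Then $\mathbf{w}(\rho(u),v)\ge\mathbf{w}(u,v)>\mathbf{w}(a,v)$, while the points $\varphi^j(a)$, $j\ge0$, are at most as heavy as $a$. Both $\rho(u)$ and $a$ lie on the forward orbit of $u$, so $\rho(u)$ comes before $a$ and belongs to the finite set $A\cap{\downarrow}a$. Thus all such $u$ lie in finitely many fibers of $\rho$, which have finite mass; so there are finitely many of them.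
\end{proof}

\subsection{Bounded weights}

When $0<\lambda<\infty$, identity \eqref{eq:lambda} says that the measure $\lambda\mu$ has trivial cocycle along $\varphi$, as in the pmp case. This measure may be infinite, so we restrict it to sets on which $\lambda$ is bounded. Heaviness is what guarantees that such a set contains infinitely many points of a back-orbit.

\begin{lemma}\label{lem:bounded}
If $0<\lambda<\infty$ on $P$, then for a.e.\ $v\in P$ at most one $u\in\varphi^{-1}(v)$ has ${\downarrow}u$ heavy.
\end{lemma}

\begin{proof}
Put $h=1/\lambda$. By \eqref{eq:lambda}, $\mathbf{w}(x,\varphi x)=h(x)/h(\varphi x)$, so $\mathbf{w}(y,x)=h(y)/h(x)$ whenever $x$ and $y$ have a common forward iterate. In particular $\limsup_kh(\varphi^kx)=h(x)\lambda(x)=1$.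

Fix an integer $m\ge2$ and let $A=\{h>1/m\}$. Every forward orbit visits $A$ infinitely often. Let $\nu$ be the measure on $A$ with $d\nu=h^{-1}d\mu$; it is finite because $h^{-1}<m$ on $A$, and it has the same null sets as $\mu|_A$. For Borel $A'\subseteq A$ apply \eqref{eq:MT} to $g(a',a)=h(a')^{-1}\mathbf 1[a'\in A',\ \varphi_A(a')=a]$. Since $h(a')^{-1}\mathbf{w}(a',a)=h(a)^{-1}$ when $\varphi_A(a')=a$, we get
\[
\nu(A')=\int_A|\varphi_A^{-1}(a)\cap A'|\,d\nu(a).
\]
With $A'=A$ this shows that after discarding a null set the fibers of $\varphi_A$ are finite. With $A'=A_\infty$ and \eqref{eq:core}, the integrand vanishes off $A_\infty$ and is at least $1$ on $A_\infty$, so it equals $1$ a.e.\ on $A_\infty$. After discarding another null set, every $a\in A_\infty$ has exactly one $\varphi_A$-preimage in $A_\infty$. Do this for every $m\ge2$.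

Suppose that a remaining $v$ has distinct preimages $v_1,v_2$ with heavy back-orbits. Since $h(u)=h(v)\mathbf{w}(u,v)$ on ${\downarrow}v$, there is $m\geq2$ such that $A=\{h>1/m\}$ contains infinitely many points of ${\downarrow}v_1$ and of ${\downarrow}v_2$. Let $a$ be the first point of $A$ among $\varphi^k(v)$, $k\ge0$. For $u\in A\cap{\downarrow}v_i$, the last point $a'$ of $A$ on the segment from $u$ to $v_i$ satisfies $\varphi_A(a')=a$ and $u\in{\downarrow}a'$. So the infinite set $A\cap{\downarrow}v_i$ is covered by the sets $A\cap{\downarrow}a'$ with $a'$ in the finite set $\varphi_A^{-1}(a)\cap{\downarrow}v_i$, and one such point $a_i'$ belongs to $A_\infty$. Then $a\in A_\infty$ by \eqref{eq:core}, and $a_1'\neq a_2'$ because ${\downarrow}v_1\cap{\downarrow}v_2=\emptyset$. This contradicts the uniqueness of the preimage.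
\end{proof}

\subsection{Growing weights}

When $\lambda=\infty$ there is no reduction to the model case, and we compute the average growth rate of the weight in two ways. Let $r(x)=\mathbf{w}(\varphi x,x)$. Applying \eqref{eq:MT} to $g(x,y)=\mathbf{w}(y,x)\mathbf 1[x\in P,\ \varphi(x)=y]$, for which $g(x,y)\mathbf{w}(x,y)=\mathbf 1[x\in P,\ \varphi(x)=y]$, gives
\begin{equation}\label{eq:growth}
\int_Pr\,d\mu=\int_P|\varphi^{-1}(y)|\,d\mu(y).
\end{equation}
So branching forces $\int_Pr\,d\mu\ge2\mu(P)$. We show that heavy back-orbits force $\int_Pr\,d\mu\le\mu(P)$. The first step upgrades heaviness to unboundedness: when weights grow along orbits, infinitely many points cannot keep a weight comparable to that of $v$ all the way to $v$. To exploit the growth we speed $\varphi$ up to a map along which weights at least double.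

\begin{lemma}\label{lem:unbounded}
If $\lambda\equiv\infty$ on $P$, then for a.e.\ $v\in P$ with ${\downarrow}v$ heavy we have $\sup_{u\in{\downarrow}v}\mathbf{w}(u,v)=\infty$.
\end{lemma}

\begin{proof}
Let $\psi(x)=\varphi^k(x)$ with $k\ge1$ least such that $\mathbf{w}(\varphi^kx,x)\ge2$; it exists since $\lambda(x)=\infty$. For $\varepsilon>0$ let $n_\varepsilon(v)$ be the number of $u\in P$ such that $\mathbf{w}(u,v)\ge\varepsilon$ and $\psi^j(u)=v$ for some $j\ge0$. Apply \eqref{eq:MT} to the function $g(u,v)$ that equals $\mathbf{w}(v,u)$ if $u$ is counted by $n_\varepsilon(v)$ and $0$ otherwise: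
\[
\int_Pn_\varepsilon\,d\mu=\int_P\ \sum_{j\ge0:\ \mathbf{w}(\psi^ju,u)\le1/\varepsilon}\mathbf{w}(\psi^ju,u)\,d\mu(u)\le\frac2\varepsilon\,\mu(P).
\]
The inequality holds because the terms at least double with each $j$ and are at most $1/\varepsilon$, so that their sum is at most $\varepsilon^{-1}(1+\frac12+\frac14+\cdots)$. After discarding a null set, $n_{1/m}<\infty$ everywhere for all $m\ge1$, and hence $n_\varepsilon<\infty$ for all $\varepsilon>0$ by monotonicity.

Suppose that for a remaining $v$ the set ${\downarrow}v$ is heavy and $K=\sup_{u\in{\downarrow}v}\mathbf{w}(u,v)<\infty$. Let $u_1,u_2,\ldots\in{\downarrow}v$ be distinct with $\mathbf{w}(u_i,v)\ge\varepsilon>0$. Their $\psi$-orbits need not pass through $v$, but we show that they land within bounded distance beyond it. Let $z_i$ be the last point of the $\psi$-orbit of $u_i$ in ${\downarrow}v$, and let $M\ge1$ be such that $\mathbf{w}(\varphi^Mv,v)\ge2K$. Then $\psi(z_i)\notin{\downarrow}v$, so $\psi(z_i)=\varphi^{m_i}(v)$ with $m_i\ge1$. Since $\mathbf{w}(z_i,v)\le K$, we have $\mathbf{w}(\varphi^Mv,z_i)\ge2$, so $m_i\le M$ by the minimality in the definition of $\psi$. Hence some $v'=\varphi^m(v)$ equals $\psi(z_i)$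 for infinitely many $i$. For these $i$, the point $v'$ is on the $\psi$-orbit of $u_i$ and $\mathbf{w}(u_i,v')\ge\varepsilon\,\mathbf{w}(v,v')=\varepsilon'$. So $n_{\varepsilon'}(v')=\infty$, a contradiction.
\end{proof}

The second step makes no assumption on $\lambda$. Its idea is that every rise of the weight is paid for by an earlier drop. Fix a scale for the weights in a component. A step from $x$ to $\varphi x$ on which the weight rises crosses an interval of levels $s$, whose length in units of the weight of $x$ is $r(x)-1$; a step from $e$ to $\varphi e$ on which the weight drops crosses an interval of relative length $1-r(e)$. A level $s$ crossed by the drop at $e$ is sent to the first later step at which the orbit of $e$ rises above $s$ again, if there is one; see Figure~\ref{fig:levels}. If back-orbits are unbounded, each level crossed by a rise at $x$ receives such a payment, because some orbit comes into $x$ from above that level.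

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.25cm,y=0.7cm]
\draw[->] (-0.5,0.4) -- (-0.5,5.5) node[above] {weight};
\draw[dashed,gray] (-0.5,1) node[left,black] {$1$} -- (6,1);
\draw[dashed,gray] (-0.5,2) node[left,black] {$2$} -- (6,2);
\draw[dashed,gray] (-0.5,3) node[left,black] {$3$} -- (6,3);
\draw[dashed,gray] (-0.5,4) node[left,black] {$4$} -- (6,4);
\draw[thick] plot[mark=*] coordinates {(0,4) (1,1) (2,2) (3,1.5) (4,3) (5,5)};
\node at (0,0.2) {$e$}; \node at (1,0.2) {$\varphi e$}; \node at (2,0.2) {$\varphi^2e$};
\node at (3,0.2) {$\varphi^3e$}; \node at (4,0.2) {$\varphi^4e$}; \node at (5,0.2) {$\varphi^5e$};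
\draw[|-|] (6,1) -- node[right] {$J(\varphi e,e)$} (6,2);
\draw[-|] (6,2) -- node[right] {$J(\varphi^3e,e)$} (6,3);
\draw[-|] (6,3) -- node[right] {$J(\varphi^4e,e)$} (6,4);
\end{tikzpicture}
\caption{A forward orbit with weights $4,1,2,\frac32,3,5$. The drop from $e$ to $\varphi e$ crosses the levels $[1,4)$. Each level is sent to the point $x$ just before the orbit first rises above that level again: $[1,2)$ goes to $\varphi e$, nothing goes to $\varphi^2e$, $[2,3)$ goes to $\varphi^3e$, and $[3,4)$ goes to $\varphi^4e$.}
\label{fig:levels}
\end{figure}

\begin{lemma}\label{lem:levels}
If $\sup_{u\in{\downarrow}v}\mathbf{w}(u,v)=\infty$ for every $v\in P$, then $\int_Pr\,d\mu\le\mu(P)$.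
\end{lemma}

\begin{proof}
Within a component $C$ fix a base point $o$ and write $W(y)=\mathbf{w}(y,o)$. For $e\in P\cap C$, $k\ge1$ and $x=\varphi^k(e)$ define the interval
\[
J(x,e)=\Big\{s:\ \max_{1\le j\le k}W(\varphi^je)\le s<\min\big(W(e),W(\varphi^{k+1}e)\big)\Big\},
\]
and let $J(x,e)=\emptyset$ for all other pairs. Let $g(x,e)=\operatorname{Leb}(J(x,e))/W(x)$. Changing $o$ rescales numerator and denominator by the same factor; taking $o=x$ expresses $g(x,e)$ as the positive part of $\min(\mathbf{w}(e,x),r(x))-\max_{1\le j\le k}\mathbf{w}(\varphi^je,x)$, so $g$ is a Borel function on $E$. Also $g(x,e)\,\mathbf{w}(x,e)=\operatorname{Leb}(J(x,e))/W(e)$.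

\emph{For fixed $x\in P$, the intervals $J(x,e)$ cover $[W(x),W(\varphi x))$.} Let $W(x)\le s<W(\varphi x)$. By hypothesis some $u\in{\downarrow}x$ has $W(u)>s$. Let $e$ be the last point on the segment from $u$ to $x$ with $W(e)>s$. Then $e\ne x$ since $W(x)\le s$, so $x=\varphi^k(e)$ with $k\ge1$; moreover $W(\varphi^je)\le s$ for $1\le j\le k$, and $s<W(\varphi x)=W(\varphi^{k+1}e)$. So $s\in J(x,e)$. Dividing lengths by $W(x)$ gives $\sum_eg(x,e)\ge(r(x)-1)^+$.

\emph{For fixed $e\in P$, the intervals $J(x,e)$ are pairwise disjoint subsets of $[W(\varphi e),W(e))$.} Let $M_k=\max_{1\le j\le k}W(\varphi^je)$, a nondecreasing sequence with $M_1=W(\varphi e)$. Then $J(\varphi^ke,e)\subseteq[M_k,M_{k+1})$, which gives disjointness and the lower bound, and the upper bound $W(e)$ is part of the definition. Dividing lengths by $W(e)$ gives $\sum_xg(x,e)\,\mathbf{w}(x,e)\le(1-r(e))^+$.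

By \eqref{eq:MT},
\[
\int_P(r-1)^+\,d\mu\le\int_P(1-r)^+\,d\mu\le\mu(P)<\infty .
\]
Both integrals are finite, so subtracting them gives $\int_P(r-1)\,d\mu\le0$.
\end{proof}

In Example~\ref{ex:shift} there are no drops, back-orbits are bounded, and $\int r\,d\mu=2$.

\begin{proof}[Proof of Proposition~\ref{prop:branching}]
The hypotheses pass to the three sets $\{\lambda=0\}$, $\{0<\lambda<\infty\}$, $\{\lambda=\infty\}$. The first is null by Lemma~\ref{lem:decay}. In the second, every point has two preimages with heavy back-orbits, so it is null by Lemma~\ref{lem:bounded}. Let $P'$ be what remains of the third after discarding the null set given by Lemma~\ref{lem:unbounded}. All back-orbits in $P'$ are unbounded, so \eqref{eq:growth} and Lemma~\ref{lem:levels} give $2\mu(P')\le\int_{P'}r\,d\mu\le\mu(P')$. As $\mu(P')<\infty$, it follows that $\mu(P')=0$.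
\end{proof}

\section{From a selected end to a function}\label{sec:cuts}

Let $C\mapsto\xi_C$ be a Borel selection of one end; we write $\xi$ for $\xi_C$. Cuts take over the role that vertices played in Section~\ref{sec:model}. The \emph{shadow} of a cut $F\subseteq C$ is $S(F)=C\setminus\xi(F)$, the part of $C$ that $F$ hides from $\xi$. It is the union of $F$ and of all components of $C\setminus F$ other than $\xi(F)$. By Lemma~\ref{lem:graph}(a), both $S(F)$ and $F\cup\xi(F)$ are connected; this is why cuts are required to be connected.

\begin{proposition}\label{prop:reduction}
Let $Z\subseteq X$ be an invariant Borel set and let $\mathcal F$ be a Borel family of pairwise disjoint cuts contained in $Z$, with a member in every component of $Z$, such that $S(F)$ is heavy for every $F\in\mathcal F$. After discarding a null set, there are a Borel set $P\subseteq Z$, a bijection $q\colon\mathcal F\to P$ with $q(F)$ in the component of $F$, and an aperiodic Borel map $\varphi\colon P\to P$ with $\varphi(v)\,E\,v$, such that for every $v=q(F)\in P$, with $C=[v]$: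
\begin{enumerate}
\item[(a)] ${\downarrow}v$ is heavy;
\item[(b)] $|\varphi^{-1}(v)|$ is at least the number of heavy components of $C\setminus F$ other than $\xi(F)$;
\item[(c)] for every finite $F_1\subseteq C$ we have $\varphi^k(v)\in\xi(F_1)$ for all large $k$.
\end{enumerate}
\end{proposition}

The proof first orders $\mathcal F$ by inclusion of shadows and shows that the order is that of a tree directed toward $\xi$; it then represents each cut by a point. All cuts below are members of $\mathcal F$ in a fixed component $C\subseteq Z$.

\subsection{The order on cuts}

If $F\neq F'$, the connected set $F'$ misses $F$ and so lies in one component of $C\setminus F$. Write $F'<F$ if $F'\subseteq S(F)\setminus F$; otherwise $F'\subseteq\xi(F)$.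

\begin{lemma}\label{lem:nested}
If $F'<F$, then $F\cup\xi(F)\subseteq\xi(F')$, and so $S(F')\subseteq S(F)\setminus F$. If $F\ne F'$ and neither $F'<F$ nor $F<F'$, then $S(F)\cap S(F')=\emptyset$.
\end{lemma}

\begin{proof}
If $F'<F$, the set $F\cup\xi(F)$ is connected and misses $F'$, so Lemma~\ref{lem:graph}(c) applies; take complements for the second inclusion. In the incomparable case, $F'\subseteq\xi(F)$ and $F\subseteq\xi(F')$. Then $S(F)$ is connected, misses $F'$ and contains $F\subseteq\xi(F')$, so $S(F)\subseteq\xi(F')$.
\end{proof}

Hence $<$ is a strict partial order: if $F''<F'<F$ then $F''\subseteq S(F')\subseteq S(F)\setminus F$. For $y\in C$ let $L_y=\{F\in\mathcal F:y\in S(F)\}$. By Lemma~\ref{lem:nested}, $L_y$ is linearly ordered and upward closed. Moreover,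
\begin{equation}\label{eq:finitebelow}
\text{if }F\in L_y\text{, only finitely many }F'\in L_y\text{ satisfy }F'<F.
\end{equation}
Indeed, for such $F'$ we have $y\in S(F')$ and $F\subseteq\xi(F')$, so a fixed path from $y$ to $F$ meets $F'$ by Lemma~\ref{lem:graph}(b); and the sets $F'$ are pairwise disjoint.

\emph{After discarding a null set, $\mathcal F$ has no maximal element.} This is the first use of heaviness. The shadows of distinct maximal cuts are disjoint by Lemma~\ref{lem:nested}. Map each point of the shadow of a maximal cut $F$ to $\min F$; the fiber over $\min F$ is $S(F)$, because distinct cuts have distinct minima. By Lemma~\ref{lem:FM}, after discarding a null set these shadows have finite mass. Since all shadows are heavy, no maximal cut remains.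

Fix $F$ and $y\in F$. The cuts above $F$ form a nonempty subset of the linear order $L_y$, so by \eqref{eq:finitebelow} there is a least one, $\varphi(F)$. The cuts above $F$ are exactly $\varphi^n(F)$, $n\ge1$: if $F<F'$ and $F'$ were none of them, then inductively $\varphi^n(F)<F'$ for all $n$, contradicting \eqref{eq:finitebelow}. Next,
\begin{equation}\label{eq:exhaust}
S(F)\subseteq S(\varphi F)\subseteq S(\varphi^2F)\subseteq\cdots\quad\text{and}\quad\bigcup_nS(\varphi^nF)=C.
\end{equation}
The inclusions come from Lemma~\ref{lem:nested}. If some $z$ were in $\xi(\varphi^nF)$ for all $n$, then a fixed path from $z$ to $F\subseteq S(\varphi^nF)$ would meet each of the infinitely many disjoint sets $\varphi^n(F)$.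

\subsection{Blocks and representatives}

To apply Section~\ref{sec:functions} we must replace each cut by a point without losing heaviness. A point of $F$ itself will not do, since the heavy points of a shadow may lie outside all members of $\mathcal F$. So we attach every point of $C$ to the first cut that hides it from $\xi$, and represent the cut by the heaviest point attached to it.

By \eqref{eq:exhaust}, $L_y\neq\emptyset$ for every $y\in C$, and by \eqref{eq:finitebelow} it has a least element $\beta(y)$. The \emph{block} of $F$ is $B(F)=\beta^{-1}(F)$; see Figure~\ref{fig:blocks}. The blocks partition $C$. We have $F\subseteq B(F)$, because $F\subseteq S(F)$ while $F\subseteq\xi(F')$ for $F'<F$. Since $L_y$ is a linear order, is upward closed and has least element $\beta(y)$, we have $y\in S(F)$ if and only if $\beta(y)\le F$, that is,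
\begin{equation}\label{eq:blocks}
S(F)=\bigsqcup_{F'\le F}B(F').
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\filldraw[fill=gray!25] (0,3) -- (-3.6,0) -- (3.6,0) -- cycle;
\filldraw[fill=white] (-1.4,1.4) -- (-2.8,0) -- (-0.4,0) -- cycle;
\filldraw[fill=white] (1.4,1.4) -- (0.4,0) -- (2.8,0) -- cycle;
\fill (0,2.9) ellipse (0.35 and 0.14);
\fill (-1.4,1.35) ellipse (0.25 and 0.11);
\fill (1.4,1.35) ellipse (0.25 and 0.11);
\draw[->,thick] (0,3.1) -- (0,3.9) node[right] {$\xi$};
\node at (0.7,3) {$F$}; \node at (-0.85,1.5) {$F'$}; \node at (0.85,1.5) {$F''$};
\node at (-1.55,0.35) {$S(F')$}; \node at (1.55,0.35) {$S(F'')$};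
\node at (0,2) {$B(F)$};
\end{tikzpicture}
\caption{A cut $F$ with two immediate predecessors, $\varphi(F')=\varphi(F'')=F$. The large triangle is the shadow $S(F)$, the set that $F$ hides from the selected end $\xi$. The gray region, which contains $F$, is the block $B(F)$: what is left of $S(F)$ after removing the shadows of the lower cuts.}
\label{fig:blocks}
\end{figure}

The blocks are the fibers of the Borel map $y\mapsto\min\beta(y)$, so by Lemma~\ref{lem:FM}, after discarding a null set, \emph{every block has finite mass}. A nonempty set of finite mass has finitely many points of maximal weight, and at least one; let $q(F)$ be the least such point of $B(F)$. As blocks are disjoint, $q$ is injective. Let $P=q(\mathcal F)$ and transfer $\varphi$ to $P$ by $\varphi(q(F))=q(\varphi(F))$. Then $P$ and $\varphi$ are Borel, $\varphi$ is aperiodic because $F<\varphi^n(F)$ for $n\ge1$, and ${\downarrow}q(F)=\{q(F'):F'\le F\}$.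

\begin{proof}[Proof of Proposition~\ref{prop:reduction}]
It remains to verify (a)--(c). Let $v=q(F)$.

(a) For some $\varepsilon>0$, infinitely many $y\in S(F)$ have $\mathbf{w}(y,v)\ge\varepsilon$. Each block has finite mass and so contains finitely many of them. By \eqref{eq:blocks}, infinitely many blocks $B(F')$ with $F'\le F$ contain such a point, and for these $\mathbf{w}(q(F'),v)\ge\varepsilon$ because $q(F')$ is heaviest in $B(F')$.

(b) Let $U\ne\xi(F)$ be a heavy component of $C\setminus F$. Since $B(F)$ is not heavy, there is $y\in U\setminus B(F)$. As $y\in S(F)$, we have $\beta(y)<F$, so $F=\varphi^n(\beta(y))$ with $n\ge1$. Put $F_U=\varphi^{n-1}(\beta(y))$, so that $\varphi(F_U)=F$. The set $S(F_U)$ contains $y$, is connected, and misses $F$ by Lemma~\ref{lem:nested}; so $S(F_U)\subseteq U$. Distinct components $U$ are disjoint and shadows are nonempty, so $U\mapsto q(F_U)$ is an injection into $\varphi^{-1}(v)$.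

(c) By \eqref{eq:exhaust}, $F_1\subseteq S(\varphi^nF)$ for some $n$. Then the connected set $\xi(\varphi^nF)$ misses $F_1$, so $\xi(\varphi^nF)\subseteq\xi(F_1)$ by Lemma~\ref{lem:graph}(c). For $k>n$, \eqref{eq:blocks} shows that $B(\varphi^kF)$ is disjoint from $S(\varphi^nF)$, so $\varphi^k(v)=q(\varphi^kF)\in\xi(\varphi^nF)\subseteq\xi(F_1)$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

In the model case we used all vertices with infinite shadow and showed that branching is rare. Proposition~\ref{prop:branching} needs branching at every point, and we obtain it by using only those cuts at which heavy sets branch.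

\begin{proof}[Proof of part (1)]
Let $\Phi$ be the Borel set of cuts $F$ such that $C\setminus F$ has at least two heavy components other than $\xi_C(F)$. A component $C$ has two nonvanishing ends other than $\xi_C$ if and only if it contains a member of $\Phi$. Indeed, if $F\in\Phi$ with heavy components $U_1\ne U_2$, Lemma~\ref{lem:heavy} gives nonvanishing ends $\eta_i$ with $\eta_i(F)=U_i$, and $F$ separates $\eta_1,\eta_2,\xi_C$ pairwise. Conversely, given such ends $\eta_1\ne\eta_2$, a cut $F$ separating $\eta_1,\eta_2,\xi_C$ pairwise exists by Lemma~\ref{lem:graph}(d), and $\eta_1(F),\eta_2(F)$ are heavy by Lemma~\ref{lem:heavy}. So the union $Z$ of these components is an invariant Borel set, and we must show that it is null.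

Let $\mathcal F\subseteq\Phi$ be given by Lemma~\ref{lem:disjoint}. It has a member in every component of $Z$, and each shadow $S(F)$ contains a heavy component. After discarding a null set, Proposition~\ref{prop:reduction} yields $\varphi\colon P\to P$ for which, by (a) and (b), every $v$ has a heavy back-orbit and at least two preimages. By Proposition~\ref{prop:branching}, $\mu(P)=0$. Since $P$ meets every remaining component of $Z$ and the saturation of a null set is null, $\mu(Z)=0$.
\end{proof}

\begin{proof}[Proof of part (2)]
Let $Z$ be the union of the components $C$ that have a nonvanishing end while $\xi_C$ is vanishing. By Lemma~\ref{lem:heavy} with $F=\emptyset$, a component has a nonvanishing end if and only if it is heavy; and vanishing of $\xi_{[x]}$ is the condition that for every $m\geq1$ there is a finite $F\subseteq[x]$ with $\mathbf{w}(y,x)<1/m$ on $\xi(F)$. So $Z$ is an invariant Borel set. Let $\Phi$ be the Borel set of cuts $F\subseteq Z$ with $S(F)$ heavy. Every component $C\subseteq Z$ contains one: if $\eta$ is a nonvanishing end, then $\eta\neq\xi_C$, and a cut $F$ separating them has the heavy set $\eta(F)$ in its shadow.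

Take $\mathcal F\subseteq\Phi$ as in Lemma~\ref{lem:disjoint} and $\varphi\colon P\to P$ as in Proposition~\ref{prop:reduction}. Given $v\in P$ and $\varepsilon>0$, choose a finite $F_1$ with $\mathbf{w}(y,v)<\varepsilon$ on $\xi(F_1)$; by (c), $\mathbf{w}(\varphi^kv,v)<\varepsilon$ for all large $k$. So $\lambda\equiv0$ on $P$. By Lemma~\ref{lem:decay}, ${\downarrow}v$ is not heavy for a.e.\ $v\in P$, while by (a) it is heavy for all $v\in P$. Hence $\mu(P)=0$, and $\mu(Z)=0$ because $P$ meets every remaining component of $Z$.
\end{proof}

\section{Finite sets of ends}\label{sec:finite}

Several selected ends are more rigid than one. Three ends determine a bounded region of the component, and two ends line up the cuts that separate them; in both cases Lemma~\ref{lem:FM} applies directly. Both facts come from the following observation.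

\begin{lemma}\label{lem:two}
If $F,F'$ are disjoint cuts in $C$ and each separates the ends $\xi_1$ and $\xi_2$, then $F'\subseteq\xi_1(F)$ or $F'\subseteq\xi_2(F)$.
\end{lemma}

\begin{proof}
The connected set $F'$ lies in one component of $C\setminus F$. If it is neither $\xi_1(F)$ nor $\xi_2(F)$, then $K=\xi_1(F)\cup F\cup\xi_2(F)$ is connected and misses $F'$, so Lemma~\ref{lem:graph}(c) gives $K\subseteq\xi_1(F')\cap\xi_2(F')=\emptyset$, which is absurd.
\end{proof}

We also record a consequence of Lemmas~\ref{lem:graph}(d) and~\ref{lem:heavy}. Let $N(C)\in\mathbb N\cup\{\infty\}$ be the number of nonvanishing ends of $C$. Then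
\begin{equation}\label{eq:N}
N(C)=\sup_{F\subseteq C\text{ finite}}\ \big|\{\text{heavy components of }C\setminus F\}\big|,
\end{equation}
since distinct heavy components of $C\setminus F$ come from distinct nonvanishing ends, and any $n$ nonvanishing ends are separated by some $F$. In particular $x\mapsto N([x])$ is Borel.

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
The set $\Xi(F)$ is a union of at most $|\Xi_C|$ components of $C\setminus F$, with equality when $F$ separates the elements of $\Xi_C$ pairwise. So $|\Xi_C|$ is the maximum over $F$ of the number of components in $\Xi(F)$, the three cases define invariant Borel sets, and we may treat them separately. Case (3) is Theorem~\ref{thm:main}: if $\xi_C$ vanishes there is no nonvanishing end, and otherwise there is at most one besides $\xi_C$.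

\emph{Case $|\Xi_C|\ge3$.} Let $\Phi$ be the Borel set of cuts $F$ for which $\Xi(F)$ consists of at least three components of $C\setminus F$, and let $\mathcal F\subseteq\Phi$ be as in Lemma~\ref{lem:disjoint}. Fix $C$ and a cut $F_0$ separating the elements of $\Xi_C$ pairwise; then $F_0\in\Phi$, so $\mathcal F$ has a member in $C$. Every $F\in\Phi$ in $C$ meets $F_0$. Otherwise, take $\xi_1,\xi_2,\xi_3\in\Xi_C$ with the sets $V_i=\xi_i(F)$ distinct, hence pairwise disjoint. Lemma~\ref{lem:two} gives $F_0\subseteq V_i\cup V_j$ for each of the three pairs, and the intersection of these three unions is empty. Since the members of $\mathcal F$ in $C$ are disjoint and meet the finite set $F_0$, there are finitely many of them. Map every point of $C$ to the least point of their union. This map is Borel and its nonempty fibers are whole components, so by Lemma~\ref{lem:FM} a.e.\ component has finite mass. Such a component is not heavy and has no nonvanishing end by Lemma~\ref{lem:heavy}.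

\emph{Case $|\Xi_C|=2$.} Write $\Xi_C=\{\xi_1,\xi_2\}$; the definitions below are symmetric in the two ends and use only the sets $\Xi(F)$. We first show that in a.e.\ component all nonvanishing ends lie in $\Xi_C$. Let $S^*(F)=C\setminus\Xi(F)$, and let $\Phi$ be the Borel set of cuts $F$ such that $\Xi(F)$ has two components and $S^*(F)$ contains a heavy component of $C\setminus F$. If $C$ has a nonvanishing end $\eta\notin\Xi_C$, a cut separating $\eta,\xi_1,\xi_2$ pairwise belongs to $\Phi$ by Lemma~\ref{lem:heavy}. So it suffices to show that a.e.\ component contains no member of $\Phi$. Let $\mathcal F\subseteq\Phi$ be as in Lemma~\ref{lem:disjoint} and let $F\ne F'$ be members of $\mathcal F$ in $C$. By Lemma~\ref{lem:two}, $F'\subseteq\Xi(F)$ and $F\subseteq\xi_j(F')$ for some $j$. The set $S^*(F)$ is connected by Lemma~\ref{lem:graph}(a), misses $F'$, and contains $F\subseteq\xi_j(F')$; so $S^*(F)\subseteq\xi_j(F')$ and $S^*(F)\cap S^*(F')=\emptyset$. Thus the sets $S^*(F)$, $F\in\mathcal F$, are the fibers of the Borel map sending $S^*(F)$ to $\min F$. By Lemma~\ref{lem:FM}, after discarding a null set they have finite mass; being heavy, none remains. So $\mathcal F$, and with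 it $\Phi$, has no member in the remaining components.

It remains to show that the invariant Borel set $Z$ of components with $N(C)=1$ is null. In such a component the only nonvanishing end $\eta$ belongs to $\Xi_C$; let $\xi_C$ be the other element of $\Xi_C$, which is vanishing. If $\Xi(F')$ has two components, then $\eta(F')$ is heavy and $\xi_C(F')$ is not, since otherwise Lemma~\ref{lem:heavy} would give a second nonvanishing end. Hence, for $y\in C\setminus F$, we have $y\in\xi_C(F)$ if and only if there is a finite $F'\supseteq F$ such that $\Xi(F')$ has two components and the one that is not heavy lies in the component of $y$ in $C\setminus F$. So $C\mapsto\xi_C$ is a Borel selection of one end on $Z$. By Theorem~\ref{thm:main}(2), a.e.\ component of $Z$ has no nonvanishing end, although $N(C)=1$ there; so $Z$ is null.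
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:count}]
By \eqref{eq:N}, the union $Z$ of the components with $0<N(C)<\infty$ is an invariant Borel set. On $Z$ let $\Xi_C$ be the set of all nonvanishing ends. By Lemma~\ref{lem:heavy}, $\Xi(F)$ is the union of the heavy components of $C\setminus F$, so the selection is Borel. By Theorem~\ref{thm:finite}(1), a.e.\ component of $Z$ with $|\Xi_C|\ge3$ has no nonvanishing end; so these components form a null set, which proves the first statement. If a.e.\ component has one or two nonvanishing ends, then $Z$ is conull and $\Xi$ is the required selection. Conversely, given a Borel selection of a nonempty finite set of nonvanishing ends, a.e.\ component has at least one nonvanishing end, and at most two in each case of Theorem~\ref{thm:finite}.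
\end{proof}

\begin{thebibliography}{1}

\bibitem{CTT}
Ruiyuan Chen, Grigory Terlov, Anush Tserunyan,
\emph{Nonamenable subforests of multi-ended quasi-pmp graphs},
arXiv:2211.07908 (2022).

\end{thebibliography}
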